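
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The sharp moment condition for a subcritical phase\\ in cumulative merging percolation on $\mathbb Z^d$}


\begin{abstract}
In cumulative merging percolation with expansion exponent $\alpha\ge1$, vertices carry weights, and two clusters merge when their distance is at most the power $\alpha$ of the smaller of their two total weights. On $\mathbb Z^d$ with i.i.d.\ weights $\lambda Z$, M\'enard and Singh conjectured that all clusters are finite for small $\lambda>0$ as soon as $Z$ has a moment of order $\alpha d+\varepsilon$. We prove this, with an explicit lower bound on the critical parameter $\lambda_c(\alpha)$ and an exponential tail of the cluster size for all $\lambda$ below that bound. We then show that $\lambda_c(\alpha)>0$ if and only if $\sup_{t>0}t^{\alpha d}\,\mathbf P(Z\ge t)<\infty$, and determine $\lambda_c(\alpha)$ up to constants depending only on $\alpha$ and $d$. In particular a moment of order exactly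 $\alpha d$ suffices, and the exponent $\alpha d$ is optimal.
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $G=(V,E)$ be a connected, locally finite graph with graph distance $\mathrm{dist}$, and for nonempty $C,C'\subset V$ let $\mathrm{dist}(C,C')=\min\{\mathrm{dist}(x,y):x\in C,\,y\in C'\}$. Fix an \emph{expansion exponent} $\alpha\ge1$ and weights $r:V\to[0,\infty)$, and write $r(C)=\sum_{x\in C}r(x)$. \emph{Cumulative merging percolation} (CMP) is the partition $\mathcal C$ of $V$ obtained as follows. Start from singletons. Whenever two distinct current clusters $C,C'$ satisfy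
\begin{equation}\label{eq:merge}
\mathrm{dist}(C,C')\le\min\big(r(C),r(C')\big)^{\alpha},
\end{equation}
replace them by the single cluster $C\cup C'$, of weight $r(C)+r(C')$. Continue until no such pair is left, passing to the limit if infinitely many merges are needed. The limiting partition does not depend on the order of the merges, and no two distinct clusters of it satisfy \eqref{eq:merge}.

The minimum in \eqref{eq:merge} means that \emph{both} clusters must be heavy enough to bridge the gap. A vertex of weight less than $1$ therefore stays alone forever, and two vertices $x,y$ considered in isolation merge exactly when both have weight at least $\mathrm{dist}(x,y)^{1/\alpha}$. The word ``cumulative'' refers to the following effect. Take $\alpha=1$ and the points $0,1,3$ of $\mathbb Z$ with weights $1,1,2$. The points $1$ and $3$ alone do not merge. But $0$ and $1$ do, and the cluster $\{0,1\}$, now of weight $2$ and at distance $2$ from $3$, absorbs $3$.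

We study CMP on the nearest-neighbor lattice $\mathbb Z^d$, $d\ge1$, where $\mathrm{dist}$ is the $\ell^1$ distance, with i.i.d.\ weights $r(x)$ distributed as $\lambda Z$. Here $Z\ge0$ is a fixed random variable, not a.s.\ zero, and $\lambda>0$ is a parameter. Let $\lambda_c(\alpha)$ be the infimum of those $\lambda$ for which $\mathcal C$ contains an infinite cluster with positive probability. A \emph{subcritical phase exists} if $\lambda_c(\alpha)>0$.

If $Z$ is bounded there is nothing to prove: for $\lambda$ small all weights are below $1$ and no merge ever happens. For unbounded $Z$ arbitrarily heavy vertices exist for every $\lambda$, and the question is how heavy the tail of $Z$ may be. A known sufficient condition for $\lambda_c(\alpha)>0$ is $\mathbf E[Z^{\beta_0}]<\infty$ with $\beta_0=(4\alpha d)^2$. M\'enard and Singh \cite{MS} write: ``We conjecture that a sub-critical phase exists whenever $Z$ admits a moment of order $\alpha d+\varepsilon$ for $\varepsilon$ small enough.''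

The number $\alpha d$ comes from a scaling count. Vertices of weight at least $t$ can act over distance $t^\alpha$ on their own, and the expected number of such vertices in a ball of radius $t^\alpha$ is of order $t^{\alpha d}\,\mathbf P(\lambda Z\ge t)$. If this number is large for some $t$, the vertices of weight at least $t$ are dense at the scale on which they interact, and one expects an infinite cluster. If it is small for every $t$, single weights do not percolate at any scale. What remains is whether the accumulation of many small weights changes the answer. It does not, not even at the borderline.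

\subsection{Results}

\begin{theorem}[the conjecture]\label{thm:A}
Let $d\ge1$, $\alpha\ge1$, $\varepsilon>0$, $\beta=\alpha d+\varepsilon$, and suppose $\mathbf E[Z^\beta]<\infty$. Put $K=\sum_{z\in\mathbb Z^d\setminus\{0\}}|z|_1^{-(d+\varepsilon/\alpha)}<\infty$. Then
\[
\lambda_c(\alpha)\ \ge\ \big(2^{\beta}\,e\,K\,\mathbf E[Z^\beta]\big)^{-1/\beta}>0 ,
\]
and for $\lambda$ below this value the size of the cluster of the origin has an exponential tail.
\end{theorem}

\begin{theorem}[sharp criterion]\label{thm:B}
Let $d\ge1$, $\alpha\ge1$ and $\|Z\|_*=\sup_{t>0}t\,\mathbf P(Z\ge t)^{1/(\alpha d)}\in(0,\infty]$. There is a constant $c=c(\alpha,d)>0$ such that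
\[
\frac{c}{\|Z\|_*}\ \le\ \lambda_c(\alpha)\ \le\ \frac{(14(d+3))^{1/\alpha}}{\|Z\|_*}\qquad(1/\infty:=0).
\]
Hence $\lambda_c(\alpha)>0$ if and only if $\|Z\|_*<\infty$. In particular, if $\mathbf E[Z^{\alpha d}]<\infty$ then $\lambda_c(\alpha)>0$, and if $\mathbf E[Z^{\beta}]=\infty$ for some $\beta<\alpha d$ then $\lambda_c(\alpha)=0$.
\end{theorem}

The quantity $(\lambda\|Z\|_*)^{\alpha d}$ is the supremum over $t$ of $t^{\alpha d}\,\mathbf P(\lambda Z\ge t)$, the number in the scaling count. The last sentence of Theorem~\ref{thm:B} follows from the criterion: Markov's inequality gives $\|Z\|_*\le\mathbf E[Z^{\alpha d}]^{1/(\alpha d)}$, and if $\|Z\|_*<\infty$ then $\mathbf P(Z\ge t)\le\|Z\|_*^{\alpha d}t^{-\alpha d}$, so $\mathbf E[Z^\beta]<\infty$ for every $\beta<\alpha d$. A finite moment of order $\alpha d$ is not necessary: if $\mathbf P(Z\ge t)=\min(1,t^{-\alpha d})$ then $\mathbf E[Z^{\alpha d}]=\infty$, while $\|Z\|_*=1$ and $0<\lambda_c(\alpha)<\infty$.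

\subsection{Method}

Theorem~\ref{thm:A} is a first-moment bound over trees. The history of merges that builds a finite cluster is a binary tree, and an elementary inequality for $\min(a,b)$ makes the cumulated weights cancel along this tree, leaving the product of the individual weights (Section~\ref{sec:A}). The sum over trees converges only because $\varepsilon>0$. At the borderline all scales contribute comparably, and the lower bound in Theorem~\ref{thm:B} is proved by a recursion over scales (Section~\ref{sec:lower}). The upper bound builds an infinite cluster along a line of boxes, most of which contain a heavy vertex; ever larger clusters jump over ever larger defects (Section~\ref{sec:upper}). Section~\ref{sec:prelim} collects the deterministic facts used throughout.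

\section{Admissible partitions and spanned sets}\label{sec:prelim}

CMP is defined by a dynamics, but it has a static description that is easier to localize. In this section $V$ is the vertex set of any connected, locally finite graph. We allow weights $r:V\to[0,\infty]$, with $\infty^\alpha=\infty$; infinite weights will serve as boundary conditions. A partition of $V$ is \emph{admissible} for $r$ if
\[
\mathrm{dist}(C,C')>\min\big(r(C),r(C')\big)^\alpha\quad\text{for all distinct classes }C,C'.
\]
One partition is \emph{finer} than another if each of its classes lies in a class of the other; a partition is finer than itself.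

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] There is a finest admissible partition for $r$, i.e.\ an admissible one that is finer than every admissible partition.
\item[(b)] If $r<\infty$, the finest admissible partition is the CMP partition $\mathcal C$.
\item[(c)] If $r\le r'$, the finest admissible partition for $r$ is finer than that for $r'$.
\item[(d)] Let $C$ be a class of the finest admissible partition and $C=C_1\sqcup C_2$ with $C_1,C_2\ne\emptyset$. Then $\mathrm{dist}(C_1,C_2)\le\min(r(C_1),r(C_2))^\alpha$. In particular, if $r(x)<1$, then $\{x\}$ is a class.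
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The partition $\{V\}$ is admissible. The common refinement of all admissible partitions is finer than each of them; we show that it is admissible. Let $C\ne C'$ be two of its classes. Some admissible partition separates them: it has distinct classes $D\supset C$ and $D'\supset C'$. Then $\mathrm{dist}(C,C')\ge\mathrm{dist}(D,D')>\min(r(D),r(D'))^\alpha\ge\min(r(C),r(C'))^\alpha$.

(b) By the definition of CMP, $\mathcal C$ is admissible. Let $\mathcal P$ be admissible. The partition into singletons is finer than $\mathcal P$, and merging preserves this: if $C\subset D$ and $C'\subset D'$ with $D,D'\in\mathcal P$ and \eqref{eq:merge} holds, then $\mathrm{dist}(D,D')\le\mathrm{dist}(C,C')\le\min(r(C),r(C'))^\alpha\le\min(r(D),r(D'))^\alpha$, so $D=D'\supset C\cup C'$. Increasing limits preserve it too. Hence $\mathcal C$ is finer than $\mathcal P$.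

(c) A partition admissible for $r'$ is admissible for $r$.

(d) If $\mathrm{dist}(C_1,C_2)>\min(r(C_1),r(C_2))^\alpha$, replace $C$ by $C_1$ and $C_2$. For any other class $C'$ we have $\mathrm{dist}(C_j,C')\ge\mathrm{dist}(C,C')>\min(r(C),r(C'))^\alpha\ge\min(r(C_j),r(C'))^\alpha$, so the new partition is admissible and strictly finer, a contradiction. If $r(x)<1$ and the class $C$ of $x$ had other points, then $\mathrm{dist}(\{x\},C\setminus\{x\})\ge1>r(x)^\alpha$ would contradict the first part.
\end{proof}

To detect infinite clusters from finite information we use the finite sets that can be assembled on their own. Let $\mathcal S$ be the smallest family of finite subsets of $V$ that contains all singletons and contains $A\cup B$ whenever $A,B\in\mathcal S$ are disjoint and $\mathrm{dist}(A,B)\le\min(r(A),r(B))^\alpha$. Members of $\mathcal S$ are called \emph{spanned}. Whether $A$ is spanned depends only on the weights in $A$.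

\begin{lemma}\label{lem:span}
Let $r<\infty$.
\begin{enumerate}
\item[(a)] Each spanned set lies in one class of $\mathcal C$.
\item[(b)] If $A,B\in\mathcal S$ and $A\cap B\ne\emptyset$, then $A\cup B\in\mathcal S$.
\item[(c)] $\mathcal C$ has an infinite class if and only if $\sup\{|A|:x\in A\in\mathcal S\}=\infty$ for some $x$. If there is no such $x$, the class of each $x$ is the largest spanned set $M(x)$ containing $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is true for singletons. If disjoint $A,B\in\mathcal S$ lie in the classes $D,D'$ of $\mathcal C$ and $\mathrm{dist}(A,B)\le\min(r(A),r(B))^\alpha$, then $D=D'$ by admissibility, as in the proof of Lemma~\ref{lem:adm}(b).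

(b) We use induction on $|B|$, for all $A$ simultaneously. If $|B|=1$ then $A\cup B=A$. Otherwise $B=B_1\sqcup B_2$ with $B_1,B_2\in\mathcal S$ and $\mathrm{dist}(B_1,B_2)\le\min(r(B_1),r(B_2))^\alpha$; say $A\cap B_1\ne\emptyset$. By induction $A_1=A\cup B_1\in\mathcal S$. If $A_1\cap B_2\ne\emptyset$, induction gives $A_1\cup B_2\in\mathcal S$. If $A_1\cap B_2=\emptyset$, then
\[
\mathrm{dist}(A_1,B_2)\le\mathrm{dist}(B_1,B_2)\le\min(r(B_1),r(B_2))^\alpha\le\min(r(A_1),r(B_2))^\alpha ,
\]
so $A_1\cup B_2\in\mathcal S$ by definition. In both cases $A_1\cup B_2=A\cup B$.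

(c) If the supremum is infinite for some $x$, the class of $x$ is infinite by (a). Suppose all suprema are finite. By (b), a spanned set of maximal size containing $x$ contains every spanned set containing $x$; call it $M(x)$. If $M(x)\cap M(y)\ne\emptyset$, then $M(x)\cup M(y)$ is spanned by (b), hence equal to both. So the sets $M(x)$ form a partition. It is admissible, since otherwise two of its classes would merge into a larger spanned set. Hence $\mathcal C$ is finer than it, and by (a) the two partitions coincide. In particular all classes of $\mathcal C$ are finite.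
\end{proof}

\begin{remark}[zero--one law]\label{rem:01}
For i.i.d.\ finite weights on $\mathbb Z^d$, Lemma~\ref{lem:span}(c) expresses the event $\mathcal I=\{\mathcal C\text{ has an infinite cluster}\}$ through countably many events $\{A\in\mathcal S\}$, each depending on finitely many weights. So $\mathcal I$ is measurable. It is translation invariant, and translation-invariant events of an i.i.d.\ field have probability $0$ or $1$. By Lemma~\ref{lem:adm}(c), $\mathcal I$ is increasing in $\lambda$ when $r(x)=\lambda Z_x$ with fixed $Z_x$. Hence $\mathbf P(\mathcal I)=0$ at some $\lambda$ implies $\lambda_c(\alpha)\ge\lambda$, and $\mathbf P(\mathcal I)>0$ implies $\lambda_c(\alpha)\le\lambda$.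
\end{remark}

\section{A moment of order $\alpha d+\varepsilon$}\label{sec:A}

We want to bound the probability that a given set $A$ is spanned, and the difficulty is cumulation: a late merge is governed by the large weight collected so far, not by the weights of the two vertices that realize the distance.

\paragraph{Three points.} Let $x,y,z$ have weights $a,b,c\ge1$, and suppose that $x,y$ merge first and then $\{x,y\}$ merges with $z$. Then
\[
|x-y|_1\le\min(a,b)^\alpha,\qquad \mathrm{dist}(\{x,y\},z)\le\min(a+b,c)^\alpha .
\]
The second bound alone allows a distance of order $(a+b)^\alpha$. But the first merge was limited by the \emph{smaller} of $a,b$, and this compensates. Since $\min(u,v)=uv/\max(u,v)\le2uv/(u+v)$,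
\[
\min(a,b)\,\min(a+b,c)\ \le\ \frac{2ab}{a+b}\cdot\frac{2(a+b)c}{a+b+c}=\frac{4\,abc}{a+b+c}\ \le\ 4\,abc .
\]
The cumulated weight $a+b$ has canceled. The product of the two distances is at most $(4abc)^\alpha$, which involves only single weights, and these are independent. The general case is the same computation on a larger tree.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The inequality for one set.} Let $A\in\mathcal S$ with $|A|=n\ge2$. Fix a construction of $A$ by $n-1$ merges; this is a binary tree whose leaves are the points of $A$, whose internal nodes are the merged sets, and whose root is $A$. Every point $x\in A$ takes part, as a singleton, in a merge, and a merge of $C,C'$ requires $\min(r(C),r(C'))^\alpha\ge\mathrm{dist}(C,C')\ge1$; hence $r(x)\ge1$. For each merge of $C,C'$ choose an edge $e=\{x_e,y_e\}$ with $x_e\in C$, $y_e\in C'$ realizing $\mathrm{dist}(C,C')$. The $n-1$ edges form a spanning tree $T$ of $A$, because each of them joins two disjoint pieces that are already connected. By the inequality for $\min(u,v)$ above,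
\[
\prod_{\text{merges}}\min(r(C),r(C'))\ \le\ 2^{n-1}\prod_{\text{merges}}\frac{r(C)\,r(C')}{r(C\cup C')}
=2^{n-1}\,\frac{\prod_{x\in A}r(x)}{r(A)}\ \le\ 2^{n-1}\prod_{x\in A}r(x).
\]
For the equality, every node except the root occurs once in a numerator, and every internal node, the root included, occurs once in a denominator; so the non-root internal nodes cancel. Raising to the power $\alpha$,
\[
\prod_{e\in T}|x_e-y_e|_1\le2^{\alpha(n-1)}\prod_{x\in A}r(x)^\alpha .
\]
Put $s=d+\varepsilon/\alpha$, so that $\alpha s=\beta$. Raise the last inequality to the power $s$ and bound the indicator by the ratio of the two sides. Since $T$ is not known in advance, sum over all spanning trees of the complete graph on $A$: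
\[
\mathbf 1\{A\in\mathcal S\}\le\sum_{T}2^{\beta(n-1)}\prod_{x\in A}r(x)^\beta\,\mathbf 1\{r(x)\ge1\}\prod_{\{x,y\}\in T}|x-y|_1^{-s}.
\]

\emph{The sum over sets.} Let $m=\mathbf E[(\lambda Z)^\beta\,\mathbf 1\{\lambda Z\ge1\}]\le\lambda^\beta\,\mathbf E[Z^\beta]$. Take expectations and sum over all $A\ni0$ with $|A|=n$. Labeling the points of $A$ by $1,\dots,n$ with $x_1=0$ counts each $A$ exactly $(n-1)!$ times. By Cayley's formula there are $n^{n-2}$ trees on the labels. For a fixed tree, sum over the position of a leaf other than $1$: this gives at most a factor $K$. Remove the leaf and repeat; in total we get at most $K^{n-1}$. Therefore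
\[
\mathbf P(\exists A\in\mathcal S:\ 0\in A,\ |A|=n)\le\frac{n^{n-2}}{(n-1)!}\,(2^\beta K)^{n-1}m^n\le e\,m\,(2^\beta eKm)^{n-1},
\]
where we used $n^{n-2}/(n-1)!=n^{n-1}/n!\le e^n$.

\emph{Conclusion.} If $\lambda^\beta\,\mathbf E[Z^\beta]<(2^\beta eK)^{-1}$, the right side is geometrically summable in $n$. By the Borel--Cantelli lemma and translation invariance, a.s.\ $\sup\{|A|:x\in A\in\mathcal S\}<\infty$ for all $x$. By Lemma~\ref{lem:span}(c) all clusters are finite and the cluster of $0$ is the spanned set $M(0)$. So for $N\ge2$, $\mathbf P(|M(0)|\ge N)\le\sum_{n\ge N}em(2^\beta eKm)^{n-1}$, an exponential tail.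
\end{proof}

The hypothesis $\varepsilon>0$ was used exactly once, to make $K$ finite. For $\varepsilon=0$ the sum $\sum_{z\ne0}|z|_1^{-d}$ diverges, each dyadic shell contributing a comparable amount.

\section{The borderline tail: lower bound on $\lambda_c$}\label{sec:lower}

Assume $\|Z\|_*<\infty$ and put $\delta=(\lambda\|Z\|_*)^{\alpha d}$. Then
\begin{equation}\label{eq:tail}
\mathbf P(r(x)\ge t)\le\delta\,t^{-\alpha d}\qquad\text{for all }t>0 .
\end{equation}
We shall find $\delta_0=\delta_0(\alpha,d)>0$ such that $\delta\le\delta_0$ implies $\mathbf P(\mathcal I)=0$. By Remark~\ref{rem:01} this gives $\lambda_c(\alpha)\ge\delta_0^{1/(\alpha d)}/\|Z\|_*$, the lower bound in Theorem~\ref{thm:B}.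

The plan is to call a cube of side $L$ bad if, under the worst boundary condition, a cluster of weight at least $L^{1/\alpha}$ meets it, and to compare the probabilities of badness at successive scales. One cannot hope that these probabilities tend to $0$: if $\mathbf P(r(x)\ge t)=\min(1,\delta t^{-\alpha d})$ with $\delta\le1$, then a cube with $L^d$ points contains a vertex of weight at least $L^{1/\alpha}$ with probability $1-(1-\delta L^{-d})^{L^d}\ge1-e^{-\delta}\ge\delta/2$, at every scale. We shall show that they stay of order $\delta$. By the zero--one law this is enough.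

\subsection{Scales and bad cubes}

Let
\[
a=4\alpha d,\qquad M=\lceil5^{a}\rceil,\qquad \eta=(4\cdot5^dM^d)^{-\alpha}<1,\qquad L_k=M^k .
\]
Then $M\ge6$, and
\begin{equation}\label{eq:const}
5^d\le M^{1/(4\alpha)},\qquad M^{1/(2\alpha)}\ge25^d\ge9 .
\end{equation}
Their roles are these. Weights relevant at scale $L_{k-m}$ are smaller than those at scale $L_k$ by a factor $M^{-m/\alpha}$, and $M$ is so large that a branching number $5^d$ per level does not compensate for this decay. The rate $1/a$ is the proportion of levels at which we shall allow the branching number $M^d$ instead. The small factor $\eta$ absorbs the remaining constants.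

\emph{Level-$k$ cubes} are the sets $L_kz+\{0,\dots,L_k-1\}^d$ with \emph{index} $z\in\mathbb Z^d$. The grids are nested. The \emph{index distance} of two level-$k$ cubes with indices $z,z'$ is $|z-z'|_\infty$. For a level-$k$ cube $Q$ let $3Q$ be the union of the $3^d$ level-$k$ cubes at index distance at most $1$ from $Q$. If two level-$k$ cubes $Q,Q'$ have index distance at least $3$, then $3Q\cap3Q'=\emptyset$. The level-$(j-1)$ cubes contained in a level-$j$ cube are its $M^d$ \emph{children}.

For a level-$k$ cube $Q$ let
\[
r_Q=r\ \text{ on }3Q,\qquad r_Q=\infty\ \text{ off }3Q,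
\]
and let $\mathcal C_Q$ be the finest admissible partition for $r_Q$. Two distinct classes cannot both have infinite weight, so all points off $3Q$ lie in one class. We call $Q$ \emph{bad} if some class of $\mathcal C_Q$ meeting $Q$ has $r_Q$-weight at least $L_k^{1/\alpha}$, and \emph{good} otherwise. The infinite weights make badness depend only on the weights in $3Q$, and at the same time they dominate whatever happens outside. Badness is measurable, since only finitely many partitions have all of $\mathbb Z^d\setminus3Q$ in one class. Let $\pi_k$ be the probability that a level-$k$ cube is bad; the definition makes sense, with the same probability, for translates that are not aligned with the grid. Let $\pi_k^*=\max_{i\le k}\pi_i$.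

At level $0$, Lemma~\ref{lem:adm}(d) shows that $\{x\}$ is bad if and only if $r(x)\ge1$. Hence $\pi_0\le\delta$.

\begin{lemma}[inheritance]\label{lem:inherit}
Let $q$ be a level-$j$ cube and $Q$ a cube of any level with $3q\subset3Q$. If a class $C\in\mathcal C_Q$ meets $q$ and $r_Q(C)\ge L_j^{1/\alpha}$, then $q$ is bad.
\end{lemma}

\begin{proof}
Since $3q\subset3Q$ we have $r_q\ge r_Q$, so $\mathcal C_Q$ is finer than $\mathcal C_q$ by Lemma~\ref{lem:adm}(c). The class of $\mathcal C_q$ containing $C$ meets $q$ and has $r_q$-weight at least $r_Q(C)\ge L_j^{1/\alpha}$.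
\end{proof}

Thus a heavy class leaves a trace of bad cubes at \emph{all} smaller scales. This is how we shall control its mass.

\subsection{Double cubes}

Suppose $Q$ is a bad level-$(k+1)$ cube and $L=L_k$. There may be a single weight of order $L^{1/\alpha}$ in $3Q$; this costs about $\delta$. There may be two far apart bad level-$k$ cubes; this costs about $\pi_k^2$. If neither happens, all bad level-$k$ cubes around $Q$ sit in a group of at most $5^d$ neighbors, and a large weight must be collected inside this group from much smaller single weights. To exclude this we look at how the trace of the class branches at smaller scales.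

A level-$j$ cube, $j\ge1$, is \emph{double} if it has two bad children at index distance at least $5$. If $b$ is not double, the indices of its bad children lie pairwise within distance $4$, so there are at most $5^d$ of them. A \emph{chain} of length $m$, $0\le m\le k$, from a level-$k$ cube $q$ is a sequence $q=b_k\supset b_{k-1}\supset\dots\supset b_{k-m}$ with $b_j$ a level-$j$ cube.

\begin{lemma}\label{lem:chain}
For a fixed chain $b_k\supset\dots\supset b_{k-m}$ and $J\subset\{k-m+1,\dots,k\}$,
\[
\mathbf P(b_j\text{ is double for all }j\in J)\le(M^d\pi_k^*)^{|J|}.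
\]
\end{lemma}

\begin{proof}
The idea is to find, for each $j\in J$, a bad child of $b_j$ far from the rest of the chain. If $b_j$ is double, its two bad children at mutual index distance at least $5$ cannot both be within index distance $2$ of the child $b_{j-1}$. So $b_j$ has a bad child at index distance at least $3$ from $b_{j-1}$.

Now fix, for each $j\in J$, a child $c_j$ of $b_j$ at index distance at least $3$ from $b_{j-1}$. Then $3c_j\cap3b_{j-1}=\emptyset$. For $j'<j$ in $J$ we have $c_{j'}\subset b_{j'}\subset b_{j-1}$. The set $3c_{j'}$ is contained in $b_{j-1}$ enlarged by $L_{j'-1}<L_{j-1}$ in $\ell^\infty$, hence in $3b_{j-1}$. Therefore the sets $3c_j$, $j\in J$, are disjoint, the events $\{c_j\text{ bad}\}$ are independent, and each has probability at most $\pi_k^*$. Sum over the at most $M^{d|J|}$ choices of $(c_j)_{j\in J}$.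
\end{proof}

The number of chains of length $m$ from a given cube is $M^{dm}$, so we cannot forbid double cubes at all depths, but we can allow a small proportion of them. We allow $D_m=1+\lfloor m/a\rfloor$ double cubes in a chain of length $m$. A chain with more than $D_m$ of them has at least two, which gives a factor $(\pi_k^*)^2$; for large $m$ the further double cubes pay for the number of chains.

\subsection{Configurations that make a cube good}

Let $Q$ be a level-$(k+1)$ cube, $k\ge0$, and $L=L_k$. A level-$k$ cube $q\subset3Q$ is \emph{inner} if $3q\subset3Q$. Consider the following conditions; for $k=0$ the last two are void.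
\begin{enumerate}
\item[(i)] No $x\in3Q$ has $r(x)^\alpha\ge\eta L$.
\item[(ii)] No two bad inner cubes have index distance at least $5$.
\item[(iii)] For every inner $q$, every $0\le m\le k-1$ and every chain of length $m$ from $q$, at most $D_m=1+\lfloor m/a\rfloor$ of the cubes $b_k,\dots,b_{k-m+1}$ are double.
\item[(iv)] For every inner $q$, every $0\le m\le k-1$ and every level-$i$ cube $b\subset q$ with $i=k-m$, the number $X_b=\#\{x\in b:r(x)^\alpha\ge\eta L_{i-1}\}$ is at most $1+m$.
\end{enumerate}

Before the proof, here is the count at the two top scales under (i)--(iv), for a class in $\mathcal C_Q$ of weight at least $L^{1/\alpha}$ and a bad inner cube $q$ ($k\ge2$). By (iv) with $m=0$, at most one $x\in q$ has $\eta L_{k-1}\le r(x)^\alpha<\eta L$; it contributes at most $(\eta L)^{1/\alpha}$. If $q$ is not double, the class meets at most $5^d$ children of $q$, since all children it meets are bad, and by (iv) with $m=1$ each has at most two points with $\eta L_{k-2}\le r(x)^\alpha<\eta L_{k-1}$. These contribute at most $2\cdot5^d(\eta LM^{-1})^{1/\alpha}\le2M^{-3/(4\alpha)}(\eta L)^{1/\alpha}$, which is smaller. So the contributions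 decay geometrically with depth, as long as double cubes are rare, and $\eta$ makes the sum small compared with $L^{1/\alpha}$.

\begin{lemma}\label{lem:det}
If {\rm(i)--(iv)} hold, then $Q$ is good.
\end{lemma}

\begin{proof}
Suppose $Q$ is bad: some $C\in\mathcal C_Q$ meets $Q$ and has $r_Q(C)\ge(ML)^{1/\alpha}$.

\emph{Step 1: localization.} By Lemma~\ref{lem:inherit}, $C$ meets no good inner cube. Let $U$ be the union of the bad inner cubes and $F$ the complement in $\mathbb Z^d$ of the union of all inner cubes. Then $C\subset U\cup F$. Translate so that the level-$k$ cubes in $Q$ have indices in $\{0,\dots,M-1\}^d$. They are all inner, so $C$ meets a bad cube contained in $Q$. By (ii) all bad inner cubes are within index distance $4$ of this cube and of each other. Hence there are at most $5^d$ of them, and their indices have coordinates in $[-4,M+3]$. A point of $F$ lies in a level-$k$ cube with some index coordinate at most $-M$ or at least $2M-1$. In this coordinate the indices differ by at least $M-4$, so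
\[
\mathrm{dist}(U,F)\ge(M-5)L\ge L .
\]

\emph{Step 2: the localized part is heavy.} Let $S=C\cap U\ne\emptyset$, and note that $r_Q=r$ on $U$. If $C\cap F=\emptyset$, then $r(S)=r_Q(C)\ge(ML)^{1/\alpha}$. Otherwise Lemma~\ref{lem:adm}(d), applied to $C=S\sqcup(C\cap F)$, gives $L\le\mathrm{dist}(S,C\cap F)\le r(S)^\alpha$. In both cases
\begin{equation}\label{eq:heavy}
r(S)\ge L^{1/\alpha} .
\end{equation}

\emph{Step 3: the range of the weights.} Every point of $C$ has $r_Q\ge1$: if $C$ has at least two points this is Lemma~\ref{lem:adm}(d), and if $C$ is a singleton it follows from $r_Q(C)\ge1$. With (i), every $x\in S$ satisfies $1\le r(x)^\alpha<\eta L_k$. If $k=0$ this is impossible because $\eta<1$, and we have a contradiction. If $k\ge1$, then, since $\eta L_0<1$, there is $i\in\{1,\dots,k\}$ with $\eta L_{i-1}\le r(x)^\alpha<\eta L_i$. From now on $k\ge1$.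

\emph{Step 4: counting cubes.} Call a level-$j$ cube contained in $U$, $j\le k$, \emph{touched} if it meets $S$. A touched cube $b$ lies in an inner cube $q$, so $3b\subset3q\subset3Q$, and $b$ is bad by Lemma~\ref{lem:inherit}. Hence a touched cube $b$ of level at least $1$ has at most $\kappa(b)$ touched children, where $\kappa(b)=5^d$ if $b$ is not double and $\kappa(b)=M^d$ if it is. Fix a bad inner cube $q$, and for $0\le m\le k-1$ let $n_m(q)$ be the number of touched level-$(k-m)$ cubes in $q$. Let $b$ run over these cubes, and let $q=b_k\supset\dots\supset b_{k-m}=b$ be the chain ending at $b$; its members are touched. Induction on $m$ gives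
\[
\sum_b\ \prod_{j=k-m+1}^{k}\kappa(b_j)^{-1}\le1 .
\]
By (iii) each product is at least $5^{-dm}M^{-dD_m}$. Since $dD_m\le d+m/(4\alpha)$ and by \eqref{eq:const},
\[
n_m(q)\le5^{dm}M^{dD_m}\le M^{m/(4\alpha)}\,M^{d}\,M^{m/(4\alpha)}=M^dM^{m/(2\alpha)} .
\]

\emph{Step 5: summing the weights.} By (iv), the number of $x\in S\cap q$ with $\eta L_{i-1}\le r(x)^\alpha<\eta L_i$, $i=k-m$, is at most $(1+m)\,n_m(q)$. Each has weight less than $(\eta LM^{-m})^{1/\alpha}$. By Step~3 and \eqref{eq:const},
\[
r(S\cap q)\le\sum_{m=0}^{k-1}(1+m)M^dM^{m/(2\alpha)}(\eta LM^{-m})^{1/\alpha}\le M^d(\eta L)^{1/\alpha}\sum_{m\ge0}(1+m)9^{-m}\le2M^d(\eta L)^{1/\alpha},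
\]
as the last series equals $(9/8)^2$. Summing over the at most $5^d$ bad inner cubes, $r(S)\le2\cdot5^dM^d\eta^{1/\alpha}L^{1/\alpha}=\frac12L^{1/\alpha}$, which contradicts \eqref{eq:heavy}.
\end{proof}

\subsection{The recursion}

\begin{proposition}\label{prop:rec}
There are $A\ge1$ and $\bar\pi,\delta_1>0$, depending only on $\alpha$ and $d$, such that for every $k\ge0$, $\delta\le\delta_1$ and $\pi_k^*\le\bar\pi$ imply
\[
\pi_{k+1}\le A\delta+A(\pi_k^*)^2 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:det} it suffices to bound the probabilities that (i)--(iv) fail. There are at most $(3M)^d$ inner cubes.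

\emph{Condition} (i). There are $(3ML)^d$ points in $3Q$, so by \eqref{eq:tail} the probability of failure is at most $(3ML)^d\,\delta\,(\eta L)^{-d}=(3M)^d\eta^{-d}\delta$.

\emph{Condition} (ii). Cubes $q,q'$ at index distance at least $5$ have disjoint $3q,3q'$, so they are bad independently. The probability of failure is at most $(3M)^{2d}\pi_k^2\le(3M)^{2d}(\pi_k^*)^2$.

\emph{Condition} (iii). For given $q$ and $m$ there are at most $M^{dm}$ chains and at most $2^m$ sets $J$ of $D_m+1=2+\lfloor m/a\rfloor$ levels. By Lemma~\ref{lem:chain} the probability of failure is at most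
\[
(3M)^d\sum_{m\ge0}(2M^d)^m(M^d\pi_k^*)^{2+\lfloor m/a\rfloor}.
\]
At most $a+1$ values of $m$ have $\lfloor m/a\rfloor=f$, and for these $(2M^d)^m\le(2M^d)^{(f+1)a}$. Hence the sum is at most
\[
(a+1)(2M^d)^a(M^d\pi_k^*)^2\sum_{f\ge0}\big((2M^d)^aM^d\pi_k^*\big)^f .
\]
Let $\bar\pi=\big(2(2M^d)^aM^d\big)^{-1}$. If $\pi_k^*\le\bar\pi$, the geometric series is at most $2$, and the probability of failure is at most $2(3M)^d(a+1)(2M^d)^aM^{2d}(\pi_k^*)^2$.

\emph{Condition} (iv). For a level-$i$ cube $b$, \eqref{eq:tail} gives $\mathbf E X_b\le L_i^d\,\delta\,(\eta L_{i-1})^{-d}=M^d\eta^{-d}\delta=:u$. Since $X_b$ is binomial, say with parameters $N,p$, we have $\mathbf P(X_b\ge m+2)\le\mathbf E\binom{X_b}{m+2}=\binom N{m+2}p^{m+2}\le(Np)^{m+2}\le u^{m+2}$. There are $M^{dm}$ cubes of level $k-m$ in each $q$. If $\delta\le\delta_1:=\eta^d/(2M^{2d})$, then $M^du\le\frac12$, and the probability of failure is at most $(3M)^d\sum_{m\ge0}M^{dm}u^{m+2}\le2(3M)^du^2\le2(3M)^du=2(3M)^dM^d\eta^{-d}\delta$.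

Adding the four bounds gives the claim, with $A$ the larger of the resulting coefficients of $\delta$ and $(\pi_k^*)^2$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:B}]
If $\|Z\|_*=\infty$ there is nothing to prove. Otherwise let $\lambda$ be such that
\[
\delta\le\delta_0:=\min\Big(\delta_1,\ \frac{\bar\pi}{2A},\ \frac1{4A^2}\Big).
\]
We claim that $\pi_k\le2A\delta$ for all $k$. First, $\pi_0\le\delta\le2A\delta$. If $\pi_k^*\le2A\delta$, then $\pi_k^*\le\bar\pi$, and Proposition~\ref{prop:rec} gives $\pi_{k+1}\le A\delta+4A^3\delta^2=A\delta(1+4A^2\delta)\le2A\delta$. Hence $\pi_k\le2A\delta\le1/(2A)\le\frac12$ for all $k$.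

Choose translates $Q_k'$ of level-$k$ cubes, roughly centered at $0$, with $Q_k'\uparrow\mathbb Z^d$. Suppose $\mathcal I$ occurs. For all large $k$, the cube $Q_k'$ meets an infinite class of $\mathcal C$. Since $r\le r_{Q_k'}$, this class is contained in a class of $\mathcal C_{Q_k'}$ by Lemma~\ref{lem:adm}(c). The latter is infinite, so it is not contained in $3Q_k'$ and has infinite $r_{Q_k'}$-weight. Thus $Q_k'$ is bad for all large $k$. By Fatou's lemma $\mathbf P(\mathcal I)\le\liminf_k\pi_k\le\frac12$, and the zero--one law of Remark~\ref{rem:01} gives $\mathbf P(\mathcal I)=0$.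
\end{proof}

\section{Upper bound on $\lambda_c$}\label{sec:upper}

\subsection{A row of boxes with heavy vertices}

Let $K_0=(14(d+3))^{1/\alpha}$ and $\lambda>K_0/\|Z\|_*$ (any $\lambda>0$ if $\|Z\|_*=\infty$). We show that an infinite cluster exists with positive probability. By the definition of $\|Z\|_*$ there is $t>0$ with $\lambda t\,\mathbf P(Z\ge t)^{1/(\alpha d)}\ge K_0$. Put $R=\lambda t$ and $p=\mathbf P(\lambda Z\ge R)$. Then
\[
R^{\alpha d}p\ge K_0^{\alpha d},\qquad\text{and }R\ge K_0\text{ because }p\le1 .
\]
We only use vertices of weight at least $R$. Let $\ell=\lfloor R^\alpha/(d+3)\rfloor$. Since $R^\alpha/(d+3)\ge14$, we have $\ell\ge1$ and $\ell\ge R^\alpha/(2(d+3))$. For $j\ge0$ consider the boxes $\Lambda_j=j\ell e_1+\{0,\dots,\ell-1\}^d$, where $e_1$ is the first unit vector. Call the index $j$ \emph{good} if $\Lambda_j$ contains a vertex of weight at least $R$, and then fix such a vertex $x_j$. The boxes are disjoint, so these events are independent, and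
\begin{equation}\label{eq:eps0}
\theta_0:=\mathbf P(j\text{ is not good})\le e^{-p\ell^d}\le\exp\!\big(-K_0^{\alpha d}(2d+6)^{-d}\big)=e^{-7^d}\le10^{-3}.
\end{equation}

\begin{lemma}[merging rule]\label{lem:rule}
Let $I,I'$ be finite nonempty sets of good indices such that $\{x_j\}_{j\in I}$ lies in one class of $\mathcal C$ and $\{x_j\}_{j\in I'}$ lies in one class of $\mathcal C$. Let $k=\min(|I|,|I'|)$. If $|j-j'|\le3k$ for some $j\in I$, $j'\in I'$, then the two classes coincide.
\end{lemma}

\begin{proof}
Since positions inside the boxes differ by at most $\ell-1$ in each coordinate,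
\[
|x_j-x_{j'}|_1\le(|j-j'|+d)\,\ell\le(3k+d)\,\ell\le(d+3)k\ell\le kR^\alpha\le(kR)^\alpha ,
\]
where the last step uses $\alpha\ge1$. Both classes have weight at least $kR$. If they were distinct, this would contradict the admissibility of $\mathcal C$.
\end{proof}

For two single good indices $j,j'$ with $|j-j'|\le3$, the vertices $x_j,x_{j'}$ lie in the same cluster. So a single defect is no obstacle: among nine consecutive indices of which at most one is not good, all good ones are connected, in steps of at most $2$. Longer runs of defects do occur along an infinite line. But two clusters with $k$ good indices each can join across a gap of about $3k$, and a hierarchy makes use of this: a defect of a given size is bridged by clusters of comparable size on its two sides.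

\subsection{Hierarchical blocks}

Let $N_n=9n^2$ for $n\ge1$, $W_0=1$ and $W_n=N_nW_{n-1}$. An \emph{$n$-block} is a set $[iW_n,(i+1)W_n)\cap\mathbb Z$ with $i\ge0$; for $n\ge1$ it consists of $N_n$ subblocks, which are $(n-1)$-blocks. A $0$-block $\{j\}$ is \emph{good} if $j$ is good, and its \emph{core} is $\{j\}$. For $n\ge1$, an $n$-block is \emph{good} if at most one of its subblocks is not good, and its \emph{core} is the union of the cores of its good subblocks. Put
\[
\rho_n=\prod_{i=1}^n\Big(1-\frac1{N_i}\Big)\ge1-\sum_{i\ge1}\frac1{9i^2}=1-\frac{\pi^2}{54}\ge0.81,\qquad g_0=0,\quad g_n=W_{n-1}+g_{n-1}.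
\]

\begin{lemma}\label{lem:core}
Let $\mathcal K$ be the core of a good $n$-block.
\begin{enumerate}
\item[(a)] $|\mathcal K|\ge\rho_nW_n$.
\item[(b)] At most $g_n$ indices of the block precede the first element of $\mathcal K$, at most $g_n$ follow the last one, and $g_n\le W_n/8$.
\item[(c)] The set $\{x_j\}_{j\in\mathcal K}$ lies in one class of $\mathcal C$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $n$; the case $n=0$ is trivial. Let $n\ge1$.

(a) There are at least $N_n-1$ good subblocks, so $|\mathcal K|\ge(N_n-1)\rho_{n-1}W_{n-1}=\rho_nW_n$.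

(b) The first subblock may fail to be good, which loses $W_{n-1}$ indices; in the first good subblock at most $g_{n-1}$ more are lost. The other end is symmetric. Moreover $g_n\le W_{n-1}+\frac18W_{n-1}=\frac98W_{n-1}\le\frac18W_n$, since $N_n\ge9$.

(c) By induction the core of each good subblock lies in one class. Two consecutive good subblocks are separated by at most one subblock that is not good. So the last core element of the first one and the first core element of the second one differ by at most
\[
W_{n-1}+2g_{n-1}+1\le\tfrac54W_{n-1}+1\le\tfrac94W_{n-1}\le3\rho_{n-1}W_{n-1} ,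
\]
which is at most three times the smaller of the two core sizes. By Lemma~\ref{lem:rule} the two classes coincide.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:B}]
Let $\theta_n$ be the probability that an $n$-block is not good. If an $n$-block, $n\ge1$, is not good, two of its subblocks are not good, and subblocks are independent. So
\[
\theta_n\le\binom{N_n}2\theta_{n-1}^2\le\tfrac{81}2n^4\,\theta_{n-1}^2 .
\]
We claim that $\theta_n\le10^{-3}4^{-n}$. For $n=0$ this is \eqref{eq:eps0}, and inductively
\[
\theta_n\le\tfrac{81}2n^4\cdot10^{-6}\cdot16^{-(n-1)}=10^{-3}4^{-n}\cdot\big(0.648\,n^44^{-n}\big)\le10^{-3}4^{-n},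
\]
because $n^44^{-n}\le81/64$ for all $n\ge1$, with the maximum at $n=3$. Since $\sum_{n\ge0}10^{-3}4^{-n}=\frac43\cdot10^{-3}<1$, with positive probability all the blocks $[0,W_n)\cap\mathbb Z$, $n\ge0$, are good. On this event their cores are nested, since $[0,W_{n-1})\cap\mathbb Z$ is a good subblock of $[0,W_n)\cap\mathbb Z$, and their union is infinite by Lemma~\ref{lem:core}(a). By Lemma~\ref{lem:core}(c) all the corresponding vertices $x_j$ lie in one class of $\mathcal C$, which is an infinite cluster.

Hence $\lambda_c(\alpha)\le\lambda$ for every $\lambda>K_0/\|Z\|_*$, that is, $\lambda_c(\alpha)\le K_0/\|Z\|_*$; if $\|Z\|_*=\infty$, every $\lambda>0$ is allowed and $\lambda_c(\alpha)=0$. Together with the lower bound of Section~\ref{sec:lower} and the remarks following Theorem~\ref{thm:B}, this completes the proof of Theorem~\ref{thm:B}.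
\end{proof}

\begin{thebibliography}{1}
\bibitem{MS} Laurent M\'enard and Arvind Singh, \emph{Percolation by cumulative merging and phase transition for the contact process on random graphs}, arXiv:1502.06982 (2015).
\end{thebibliography}

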